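# Edges against perfect matchings: the bound $c_p\le C_p$

## At most two perfect matchings: counting by switching

How many edges can a graph have if we prescribe the number of its perfect matchings?

Throughout, graphs are finite and simple, and the number of vertices is even, $n=2m$. A perfect matching (PM) is a set of disjoint edges covering all vertices. We write $\Phi(G)$ for the number of PMs of $G$, $e(G)$ for the number of edges, and $d(\cdot)$ for degrees. The empty graph, $n=0$, is allowed and has one PM.

If exactly one PM is permitted, there is an easy answer, and it comes from an argument that says something for every graph.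

**Proposition 1.** If $\Phi(G)\ge 1$, then $\Phi(G)\ge 1+\bigl(e(G)-m^2\bigr)$.

**Proof.** Fix a PM $M$. Take two edges $xy,zw$ of $M$ and let $q$ be the number of edges of $G$ between $\{x,y\}$ and $\{z,w\}$. The four possible cross edges split into two pairs,
$$\{xz,\,yw\}\qquad\text{and}\qquad\{xw,\,yz\}.$$
If both edges of one pair are present, we may replace $xy,zw$ in $M$ by that pair and obtain another PM. If $q=3$, at least one pair is complete; if $q=4$, both are. So in all cases this switching produces at least $q-2$ new PMs. A PM produced in this way differs from $M$ exactly in the two edges $xy,zw$, so different pairs of $M$-edges produce different PMs. Summing over the $\binom m2$ pairs of $M$-edges,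
$$e(G)=m+\sum q=m+2\binom m2+\sum(q-2)=m^2+\sum (q-2)\le m^2+\Phi(G)-1 .\qquad\square$$

So a graph with exactly one PM has at most $m^2=n^2/4$ edges, and a graph with exactly two has at most $n^2/4+1$. Both bounds are attained, by the following device, which we use again later.

**Extension.** Given $G$ on $n$ vertices, add a vertex $x$ joined to all old vertices and a vertex $y$ joined only to $x$. In any PM, $y$ must be matched to $x$, so $\Phi$ does not change. The number of edges grows by $n+1$, and $\frac{(n+2)^2}4-\frac{n^2}4=n+1$. So $e-\frac{n^2}{4}$ does not change either.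

Extending the empty graph $m$ times gives $m^2$ edges and one PM. The graph $K_4$ minus an edge has $5=4+1$ edges and two PMs; extending it gives $m^2+1$ edges and two PMs for every $m\ge2$.

What changes for more matchings? Consider $K_6$: here $e-m^2=15-9=6$, so Proposition 1 gives $\Phi\ge7$, while $\Phi(K_6)=15$. The switching sees $M$ and the $3\cdot2=6$ PMs sharing exactly one edge with $M$; the $8$ PMs disjoint from $M$ are invisible to it. The loss already appears at $e-m^2=3$, which needs $n\ge6$. For $n=6$ such a graph is $K_6$ minus three edges. Each edge of $K_6$ lies in $3$ PMs, so at least $15-9=6$ survive, and Proposition 1 only gives $4$. We need a lower bound on $\Phi$ that grows much faster than linearly.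

## The conjecture, the excess, and the function $g$

For even $n$ and positive $p$, let $f(n,p)$ be the maximum number of edges in a graph on $n$ vertices with exactly $p$ PMs. By a theorem of Dudek and Schmitt, for every $p\ge1$ there are constants $c_p,n_p$ with $f(n,p)=\frac{n^2}4+c_p$ for all even $n\ge n_p$. Recall that $n!!$ is the product of the positive integers at most $n$ of the same parity as $n$. In particular $\Phi(K_{2m})=(2m-1)!!$ for $m\ge1$: choose a partner for one vertex in $2m-1$ ways and continue.

The following conjecture of Hartke, Stolee, West and Yancey appears in Derrick Stolee, "Generating p-extremal graphs", arXiv:1105.1764 (2011).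

**Conjecture.** Let $p,k,t$ be integers with $k\in\{1,\dots,2t\}$ and $k(2t-1)!!\le p<(k+1)(2t-1)!!$, and set $C_p=t^2-t+k-1$. Always $c_p\le C_p$.

For fixed $t$ the intervals for $k=1,\dots,2t$ cut $[(2t-1)!!,(2t+1)!!)$ into pieces, so every $p\ge1$ has exactly one pair $(t,k)$. For instance $C_1=0$ and $C_2=1$ (here $t=1$), as Proposition 1 gives; then $C_p=2$ for $3\le p\le5$, $C_p=3$ for $6\le p\le 8$, $C_p=4$ for $9\le p\le 11$, $C_p=5$ for $12\le p\le14$, and $C_p=6$ for $15\le p\le29$.

The conjecture is true. To prove it we turn the question around: given the number of edges, how few PMs can there be, if there is at least one?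

**Definition.** The *excess* of $G$ is $c(G)=e(G)-\frac{n^2}4=e(G)-m^2\in\mathbb Z$.

**Definition.** The function $g:\mathbb Z\to\mathbb Z$ is given by $g(c)=1$ for $c\le0$ and
$$g(t^2-t+j)=(j+1)\,(2t-1)!!\qquad(t\ge1,\ 0\le j\le2t).$$

For $j=2t$ the formula gives $(2t+1)!!$, which is also the value prescribed at $(t+1)^2-(t+1)=t^2+t$ with $j=0$; so $g$ is well defined. Its first values are:

| $c$ | $\le0$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | … | 12 |
|---|---|---|---|---|---|---|---|---|---|---|---|
| $g(c)$ | 1 | 2 | 3 | 6 | 9 | 12 | 15 | 30 | 45 | … | 105 |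

The values come from complete graphs: $c(K_{2t+2})=(t+1)(2t+1)-(t+1)^2=t^2+t$ and $\Phi(K_{2t+2})=(2t+1)!!=g(t^2+t)$. Each edge of $K_{2t+2}$ lies in $(2t-1)!!$ PMs, so removing edges at a single vertex lowers $c$ by $1$ and $\Phi$ by $(2t-1)!!$ each time.

**Theorem 2.** If $\Phi(G)\ge1$, then $\Phi(G)\ge g(c(G))$.

**Corollary 3 (the conjecture).** If $k(2t-1)!!\le p<(k+1)(2t-1)!!$ with $1\le k\le2t$, then for every even $n$, every graph on $n$ vertices with exactly $p$ PMs has at most $n^2/4+t^2-t+k-1$ edges. Hence $c_p\le C_p$.

**Proof of Corollary 3 from Theorem 2.** Suppose $c(G)\ge C_p+1=t^2-t+k$. Since $g$ is nondecreasing (checked in the next section) and $k\le 2t$, Theorem 2 gives $\Phi(G)\ge g(t^2-t+k)=(k+1)(2t-1)!!>p$. $\square$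

**Theorem 4 (sharpness).** For $m\ge1$ and $m\le e\le\binom{2m}2$, the minimum of $\Phi$ over graphs with $2m$ vertices, $e$ edges and at least one PM is exactly $g(e-m^2)$. Also, if $p=k(2t-1)!!$ with $1\le k\le2t$, then $f(n,p)=n^2/4+C_p$ for all even $n\ge2t+2$; in particular $c_p=C_p$.

By hand, for $n=4$: $K_4$ has $c=2$ and $\Phi=3$; $K_4$ minus an edge has $c=1$ and $\Phi=2$; with four edges ($c=0$) there is $C_4$ with $\Phi=2$ and the triangle with a pendant edge, with $\Phi=1$. The minima are $3,2,1$, as they should be.

To describe the extremal graphs we need two notions, which are also central to the proof.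

**Definition.** An edge is *allowed* if it lies in some PM. A graph $G$ is *elementary* if $\Phi(G)\ge1$, $n\ge2$, and the spanning subgraph of allowed edges is connected.

In $K_4$ minus the edge $u_1u_2$, with other vertices $y_1,y_2$, the PMs are $\{y_1u_1,y_2u_2\}$ and $\{y_1u_2,y_2u_1\}$. The allowed edges form a 4-cycle, so the graph is elementary, although $y_1y_2$ is not allowed. In the triangle $abx$ with pendant edge $xy$, the only PM is $\{xy,ab\}$; the allowed edges form two components, and the graph is not elementary.

**Theorem 5 (extremal graphs).**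

(a) The elementary graphs with $c(G)\ge1$ and $\Phi(G)=g(c(G))$ are exactly: $K_{2t+2}$ minus a star with $2t+1-k$ edges ($t\ge1$, $2\le k\le2t+1$; the star may be empty), and $K_{2t+2}$ minus a triangle ($t\ge2$). Call this list $\mathcal L$.

(b) Let $\Phi(G)\ge1$, $c(G)\ge0$, $n\ge2$, and let $V_1,\dots,V_r$ be the vertex sets of the components of the allowed-edge subgraph. Then $\Phi(G)=g(c(G))$ if and only if: (i) $e(V_i,V_j)=|V_i||V_j|/2$ for all $i<j$; (ii) each $G[V_i]$ is $K_2$ or belongs to $\mathcal L$; (iii) at most two of the $G[V_i]$ are not $K_2$, and if there are two, they are $K_{2\tau}$ with some $\tau\ge2$ and one of $K_4$ minus an edge, $K_4$.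

## Convexity and submultiplicativity of $g$

From the definition,
$$g(c+1)-g(c)=(2t-1)!!\quad\text{for } t^2-t\le c<t^2+t,\qquad g(c+1)-g(c)=0\quad\text{for }c<0. \tag{1}$$
Read from left to right, the increments are $0,\dots,0$, then $1,1$, then $3,3,3,3$, then $15$ six times, and so on. They never decrease, so $g$ is convex. Also $g$ is nondecreasing, and strictly increasing on $c\ge0$. By convexity, $g$ lies above the linear extension of each of its linear pieces:
$$g(y)\ge\bigl(y-t^2+t+1\bigr)(2t-1)!!\qquad\text{for all }y\in\mathbb Z,\ t\ge1. \tag{2}$$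

We call the integers $t^2-t\le c\le t^2+t$ *piece $t$*.

The next lemma controls the growth of $g$ over one short step. Steps from piece $t$ or later of length at most $2t$ cost at most a factor of one plus the length.

**Lemma 6.** Let $t\ge1$, $x\ge t^2-t$, $0\le i\le2t$. Then $g(x+i)\le(i+1)g(x)$. If $x=\tau^2-\tau+j$ with $0\le j\le2\tau-1$, and $i\ge1$, then equality holds if and only if $j=0$ or $i=2\tau$.

**Proof.** Write $x=\tau^2-\tau+j$ with $\tau\ge1$ and $0\le j\le2\tau-1$; this is possible in exactly one way. Then $\tau\ge t$, so $i\le2\tau$.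

If $i+j\le2\tau$, then $x$ and $x+i$ lie in piece $\tau$, and after division by $(2\tau-1)!!$ the claim reads $i+j+1\le(i+1)(j+1)$. The difference of the two sides is $ij\ge0$. For $i\ge1$ it vanishes if and only if $j=0$; and if $i=2\tau$ in this case, then $j=0$ anyway, so the stated equality condition is right.

If $i+j>2\tau$, then $x+i=(\tau+1)^2-(\tau+1)+(i+j-2\tau)$ with $1\le i+j-2\tau\le2\tau-1$, so $g(x+i)=(i+j-2\tau+1)(2\tau+1)!!$. Put $P=2\tau-i\ge0$ and $Q=2\tau-j\ge1$. After division by $(2\tau-1)!!$ the claim is
$$(2\tau+1)(2\tau+1-P-Q)\le(2\tau+1-P)(2\tau+1-Q).$$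
The right side minus the left side is $PQ\ge0$. It is zero if and only if $P=0$, that is, $i=2\tau$; and $j=0$ is impossible here because $i\le2\tau<i+j$. $\square$

**Lemma 7.** For $a,b\ge0$: $g(a+b)\le g(a)g(b)$.

**Proof.** If $a=0$ or $b=0$, this is trivial since $g(0)=1$. By symmetry let $a\ge b\ge1$, and write $b=u^2-u+i$ with $u\ge1$, $1\le i\le2u$. Go from $a$ to $a+b$ by steps of lengths
$$2,\,4,\,\dots,\,2(u-1),\,i .$$
Their sum is $u(u-1)+i=b$. Every step has length at most $2u$ and starts at a value at least $a\ge b\ge u^2-u$, so Lemma 6 with $t=u$ applies to each: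
$$g(a+b)\le 3\cdot5\cdots(2u-1)\,(i+1)\,g(a)=(i+1)(2u-1)!!\,g(a)=g(b)g(a).\qquad\square$$

## Components of allowed edges, and the surplus of an edge

Two bookkeeping facts turn deletions into arithmetic. For an edge $uv$ define its *surplus*
$$\delta(uv)=d(u)+d(v)-n .$$

Deleting both ends of $uv$ removes $d(u)+d(v)-1$ edges, and $m^2-(m-1)^2=2m-1=n-1$. Hence
$$c(G-u-v)=c(G)-\delta(uv). \tag{3}$$
If $M$ is a PM, then $\sum_{uv\in M}\bigl(d(u)+d(v)\bigr)=2e(G)$, so
$$\sum_{uv\in M}\delta(uv)=2e(G)-nm=2e(G)-2m^2=2c(G). \tag{4}$$
For example, in $K_4$ minus $u_1u_2$ we have $\delta(y_1u_1)=3+2-4=1$. Deleting $y_1,u_1$ leaves $K_2$, of excess $0=1-1$; and each PM has total surplus $2=2c$.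

The next lemma is the switching argument of Proposition 1, applied between components.

**Lemma 8.** Let $\Phi(G)\ge1$, let $V_1,\dots,V_r$ be the vertex sets of the components of the allowed-edge subgraph, $n_i=|V_i|$, $G_i=G[V_i]$, $c_i=c(G_i)$. Then every $n_i$ is even, $\Phi(G)=\prod\Phi(G_i)$, each $G_i$ is elementary, and
$$c(G)=\sum_ic_i-\sum_{i<j}\Bigl(\frac{n_in_j}2-e(V_i,V_j)\Bigr),\qquad e(V_i,V_j)\le\frac{n_in_j}2. \tag{5}$$
In particular $c(G)\le\sum c_i$. Moreover $e(V_i,V_j)=n_in_j/2$ if and only if for some (equivalently, every) PM $M$, each $M$-edge in $V_i$ and each $M$-edge in $V_j$ have exactly two edges of $G$ between them.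

**Proof.** All edges of a PM are allowed, so a PM never joins two different $V_i$; it restricts to a PM of each $G_i$. Hence $n_i$ is even (and at least 2). Conversely, the union of PMs of the $G_i$ is a PM of $G$. So $\Phi(G)=\prod\Phi(G_i)$, and an edge inside $V_i$ is allowed in $G_i$ if and only if it is allowed in $G$. Hence each $G_i$ is elementary.

Fix a PM $M$ and $M$-edges $xy\subseteq V_i$, $zw\subseteq V_j$ with $i\ne j$. If there were at least three edges between $\{x,y\}$ and $\{z,w\}$, then one of the pairs $\{xz,yw\}$, $\{xw,yz\}$ would be present, and switching would give a PM using edges between $V_i$ and $V_j$. That is impossible. So there are at most two. Summing over the $\frac{n_i}2\cdot\frac{n_j}2$ pairs gives $e(V_i,V_j)\le n_in_j/2$, with equality exactly when each pair has two cross edges; this holds for whichever $M$ we fixed. Finally $\frac{n^2}4=\sum\frac{n_i^2}4+\sum_{i<j}\frac{n_in_j}2$ gives the formula for $c(G)$. $\square$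

In the triangle $abx$ with pendant edge $xy$, the components are $\{a,b\}$ and $\{x,y\}$, with $2=\frac{2\cdot2}2$ cross edges, and $c=0+0$.

Lemmas 7 and 8 fit together: if the smaller graphs $G_i$ satisfy Theorem 2, then so does $G$. The whole difficulty is in elementary graphs.

## Deleting one allowed edge, and the octahedron

The first thing to try on an elementary graph is the recursion over a single edge.

**Lemma 9.** Let $G$ be elementary with $c=c(G)\ge1$, and let $uv$ be an allowed edge. Suppose that $G-uv$ and $G-u-v$ satisfy Theorem 2. Then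
$$\Phi(G)\ge g(c-1)+g\bigl(c-\delta(uv)\bigr).$$

**Proof.** If $uv$ were in every PM, it would be the only allowed edge at $u$ and the only one at $v$. Then $\{u,v\}$ would be a component of the allowed-edge subgraph, so $G=K_2$ because $G$ is elementary. But $c(K_2)=0$. So some PM avoids $uv$, and $G-uv$ has a PM; its excess is $c-1$. As $uv$ is allowed, $G-u-v$ has a PM; its excess is $c-\delta(uv)$ by (3). Now $\Phi(G)=\Phi(G-uv)+\Phi(G-u-v)$, and Theorem 2 bounds both terms. $\square$

Write $c=t^2-t+k-1$ with $2\le k\le2t+1$; each $c\ge1$ has exactly one such form, since for given $t$ these values run from $t^2-t+1$ to $t^2+t$. Then $g(c)=k(2t-1)!!$, and by (1), $g(c)-g(c-1)=(2t-1)!!=g(t^2-t)$. So the lemma gives $\Phi(G)\ge g(c)$ as soon as some allowed edge has $c-\delta\ge t^2-t$, that is, $\delta\le k-1$.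

This stops working when every allowed edge has surplus at least $k$. Such graphs exist. Take the octahedron $K_{2,2,2}$, which is $K_6$ minus three disjoint edges. It has $12$ edges, so $c=3$, $t=2$, $k=2$. It is 4-regular, so every edge has $\delta=4+4-6=2=k$, and by symmetry all edges are allowed. The recursion gives only
$$\Phi\ge g(2)+g(1)=3+2=5<6=g(3).$$
(By inclusion–exclusion the true value is $15-3\cdot3+3\cdot1-1=8$.)

A more generous recursion expands at a vertex $v$, over all its possible partners: $\Phi(G)=\sum_w\Phi(G-v-w)$. For the octahedron this gives $4\,g(3-2)=8$, which is enough. In general there are two obstacles.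

- If $vw$ is not allowed, then $G-v-w$ has no PM, and Theorem 2 says nothing about it. In $K_4$ minus $u_1u_2$ this happens at $y_1$, with the edge $y_1y_2$.
- The surplus must be estimated. All that is certain is $d(w)\le n-1$, so $\delta(vw)\le d(v)-1$. For the octahedron this crude bound yields $4\,g(3-3)=4<6$.

What gets us past both is the failure itself. We may assume that *every* allowed edge has a large surplus. That information makes all edges at a minimum-degree vertex allowed, and it bounds how degrees are distributed when the minimum degree is large.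

## All edges at a minimum-degree vertex are allowed

Recall Tutte's theorem: $H$ has a PM if and only if for every vertex set $S$, $H-S$ has at most $|S|$ components of odd order. If $H$ has an even number of vertices, the number of odd components of $H-S$ has the parity of $|S|$.

**Lemma 10.** Let $G$ be elementary and suppose $\delta(e)\ge1$ for every allowed edge $e$. If $v$ has minimum degree, then every edge at $v$ is allowed.

**Proof.** Suppose an edge $vw_0$ is not allowed.

**Step 1: a tight set.** This step extracts from Tutte's theorem a set that forces the shape of all PMs. The graph $G-v-w_0$ has no PM, so there is $S_0\subseteq V\setminus\{v,w_0\}$ such that $G-v-w_0-S_0$ has more than $|S_0|$ odd components, hence by parity at least $|S_0|+2$. Put $S=S_0\cup\{v,w_0\}$ and $b=|S|\ge2$. Then $G-S$ has at least $b$ odd components. In each PM of $G$, every odd component of $G-S$ sends at least one matching edge to $S$, and $S$ can receive at most $b$. So there are exactly $b$ odd components, each sends exactly one matching edge to $S$, and all of $S$ is matched into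 odd components.

**Step 2: no even components.** This step makes the vertex count exact. By Step 1, no PM uses an edge between an even component and $S$, so no allowed edge leaves an even component. The allowed-edge subgraph is connected and $S\ne\emptyset$, so there are no even components. Thus $V\setminus S$ is the union of $b$ odd components, of orders $a_1\le\dots\le a_b$, and $n=b+\sum_ja_j$.

**Step 3: degrees are too small.** This step contradicts $\delta\ge1$. A vertex of the first component is adjacent only to $S$ and to its own component, so its degree is at most $b+a_1-1$; hence $d(v)\le b+a_1-1$ by minimality. Since $v\in S$, a PM of $G$ matches $v$ to some $w$ in a component, say the $i$-th, and $d(w)\le b+a_i-1$. The edge $vw$ is allowed, so $d(v)+d(w)\ge n+1$: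
$$2b+a_1+a_i-2\ \ge\ b+\sum_ja_j+1,\qquad\text{that is,}\qquad b-3\ \ge\ \sum_ja_j-a_1-a_i .$$
If $i\ne1$, the right side is a sum of $b-2$ positive integers, so it is at least $b-2$. If $i=1$, it is at least $ba_1-2a_1=(b-2)a_1\ge b-2$. Both cases are contradictory. $\square$

## Expansion at a minimum-degree vertex

The next proposition is the heart of the proof. For Theorem 2 only its inequality is needed; the equality statement is recorded along the way for Theorem 5.

**Proposition 11.** Let $G$ be elementary, $n=2m$, $c=c(G)\ge1$, written uniquely as $c=t^2-t+k-1$ with $t\ge1$, $2\le k\le2t+1$. Assume that every graph on fewer vertices with a PM satisfies Theorem 2, and that $\delta(e)\ge k-1$ for every allowed edge $e$. Then $\Phi(G)\ge g(c)=k(2t-1)!!$. If equality holds, then either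

($\alpha$) $m=t+1$ and $G$ is $K_{2t+2}$ minus a star with $2t+1-k$ edges, or $K_{2t+2}$ minus a triangle with $t\ge2$; or

($\beta$) $m\ge t+2$, $t\ge2$, $2\le k\le2t-1$, and a minimum-degree vertex $v$ of degree $d$ satisfies: $d\in\{k,2t-1\}$, every $w\in N(v)$ has degree $n-1$, and $\Phi(G-v-w)=g(c-d+1)$ for every $w\in N(v)$.

**Proof.** Since $t^2-t<c\le\binom{2m}2-m^2=m^2-m$, we have $m\ge t+1$.

**Step 1: the nearly complete case $m=t+1$.** Here we count directly. $G$ is $K_{2t+2}$ minus $j$ edges, where
$$j=(t+1)(2t+1)-\bigl((t+1)^2+c\bigr)=t^2+t-c=2t+1-k .$$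
Each edge lies in $(2t-1)!!$ PMs of $K_{2t+2}$, so
$$\Phi(G)\ge(2t+1)!!-j(2t-1)!!=(2t+1-j)(2t-1)!!=k(2t-1)!! .$$
Equality holds if and only if no PM of $K_{2t+2}$ contains two missing edges. Two disjoint edges always extend to a PM of $K_{2t+2}$, so equality holds if and only if the missing edges pairwise intersect, that is, form a star (possibly empty) or a triangle. For a triangle, $j=3$ and $k=2t-2\ge2$, so $t\ge2$. This is ($\alpha$).

From now on $m\ge t+2$; put $s=m-t\ge2$.

**Step 2: the range of $k$.** Total surplus restricts $k$. By (4), applied to any PM, $2c\ge m(k-1)\ge(t+2)(k-1)$. For $k=2t+1$ this says $2t^2+2t\ge2t^2+4t$, and for $k=2t$ it says $2t^2+2t-2\ge2t^2+3t-2$. Both are false. So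
$$2\le k\le2t-1,\qquad t\ge2 .$$

**Step 3: the expansion.** This step sets up the inequality that the rest of the proof estimates. Let $v$ be a vertex of minimum degree $d$. Since $k-1\ge1$, Lemma 10 applies: all edges at $v$ are allowed, so $G-v-w$ has a PM for every $w\in N(v)$. By (3) and the assumption on smaller graphs,
$$\Phi(G)=\sum_{w\in N(v)}\Phi(G-v-w)\ge\sum_{w\in N(v)}g\bigl(c-\delta(vw)\bigr). \tag{6}$$

**Step 4: small minimum degree, $d\le2t-1$.** Here the crude bound on the surplus is good enough, by Lemma 6. Since $d(w)\le n-1$, we have $\delta(vw)\le d-1$, so (6) gives $\Phi(G)\ge d\,g(c-d+1)$. Now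
$$c-d+1=t^2-t+k-d\ge t^2-t+2-(2t-1)=(t-1)(t-2)+1,\qquad d-1\le2(t-1),$$
so Lemma 6, with $t-1\ge1$ in place of $t$, $x=c-d+1$ and $i=d-1$, gives $g(c)\le d\,g(c-d+1)\le\Phi(G)$.

Suppose $\Phi(G)=g(c)$, so that equality holds throughout. The arguments satisfy $c-\delta(vw)\ge c-d+1\ge1$, and $g$ is strictly increasing there. So $\delta(vw)=d-1$, that is, $d(w)=n-1$, and $\Phi(G-v-w)=g(c-d+1)$, for every $w\in N(v)$. From $\delta(vw)\ge k-1$ we get $d\ge k$. If $d>k$, write
$$c-d+1=(t-1)(t-2)+(2t-2+k-d),\qquad 0\le2t-2+k-d\le2t-2,$$
so $g(c-d+1)=(2t-1+k-d)(2t-3)!!$. Equality $d\,g(c-d+1)=g(c)=k(2t-1)(2t-3)!!$ then means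
$$0=d(2t-1+k-d)-k(2t-1)=(d-k)(2t-1-d),$$
so $d=2t-1$. This is ($\beta$).

**Step 5: large minimum degree, $d\ge2t$: reduction to a degree sum.** We shall show $\Phi(G)>g(c)$. The hypothesis $\delta\ge k-1$ puts every argument $c-\delta(vw)$ at or below $t^2-t$, the right end of piece $t-1$, so we use the linear bound belonging to that piece. By (2) with $t-1$ in place of $t$, for every integer $\delta$,
$$g(c-\delta)\ge\bigl(c-\delta-(t-1)(t-2)+1\bigr)(2t-3)!!=(2t-2+k-\delta)(2t-3)!! .$$
Let $r(u)=n-1-d(u)$, the number of non-neighbors of $u$ other than $u$, and $R=r(v)=\max_ur(u)=n-1-d$. For an edge $uw$, $\delta(uw)=n-2-r(u)-r(w)$. With $n=2m=2t+2s$,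
$$2t-2+k-\delta(vw)=2t-2+k-2m+2+R+r(w)=k-2s+R+r(w).$$
Since $g(c)=k(2t-1)(2t-3)!!$, by (6) it suffices to show $F>0$, where
$$F=d(k-2s+R)+\sum_{w\in N(v)}r(w)-k(2t-1).$$
Let $Z=V\setminus N(v)$, which contains $v$; then $|Z|=n-d=R+1$. Let
$$T=\sum_{u\in V}r(u)=n(n-1)-2e(G)=2m^2-2m-2c,\qquad 2c=2t^2-2t+2k-2 .$$
Then
$$F=d(k-2s+R)+T-\sum_{u\in Z}r(u)-k(2t-1). \tag{7}$$
We need an upper bound on $\sum_Zr$. The trivial one is $R(R+1)$; it suffices when $d>m$. When $d\le m$, $Z$ is large and we use a PM inside it.

**Step 6: $2t\le d\le m$.** Here the surplus hypothesis bounds $\sum_Zr$. Let $M$ be a PM. Every $xy\in M$ is allowed, so $r(x)+r(y)=n-2-\delta(xy)\le2m-1-k$. At most $d$ of the $2m-d$ vertices of $Z$ are matched to $N(v)$, so at least $2m-2d$ vertices of $Z$ are matched within $Z$, and $Z$ contains at least $m-d$ edges of $M$. Choose $m-d$ of them. The other $(2m-d)-(2m-2d)=d$ vertices of $Z$ have $r\le R$. So $\sum_Zr\le(m-d)(2m-1-k)+dR$, and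
$$F\ge d(k-2s)+T-(m-d)(2m-1-k)-k(2t-1).$$
The coefficient of $d$ on the right is $k-2s+2m-1-k=2t-1>0$. As $d\ge2t$, the right side is at least its value at $d=2t$, which is
$$-4ts+T-(m-2t)(2m-1-k)+k .$$
Insert $-4ts=-4tm+4t^2$, $T=2m^2-2m-2c$ and $(m-2t)(2m-1-k)=2m^2-m-km-4tm+2t+2tk$. The terms $2m^2$ and $4tm$ cancel, and we get
$$4t^2-2t-2c-m+km-2tk+k .$$
Since $4t^2-2t-2c=2t^2-2k+2$ and $-m+km-2tk=(k-1)(m-2t)-2t$, this equals
$$2t^2-2t+2-k+(k-1)(m-2t).$$
Now $m\ge d\ge2t$ and $k\le2t-1$, so it is at least $2t^2-4t+3=2(t-1)^2+1>0$. Hence $F>0$.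

**Step 7: $d\ge m+1$ and $d\ge2t$.** Here concavity in $d$ reduces the estimate to two values. By $\sum_Zr\le R|Z|=R(R+1)$ and (7),
$$F\ge F_B(d):=d(k-2s+R)+T-R(R+1)-k(2t-1),\qquad R=2m-1-d .$$
With $m,t,k$ fixed, and hence $T$ fixed, $F_B$ is a quadratic polynomial in $d$ with leading coefficient $-2$, so it is concave. Let $D=2e(G)/n=m+c/m$ be the average degree and $d_0=\max(m,2t)$. Then $d_0\le d\le D$, so it suffices to show $F_B(d_0)>0$ and $F_B(D)>0$.

*Value at $d_0$ when $m\ge2t$.* Then $d_0=m$, $R=m-1$, and
$$F_B(m)=m(k-2s+m-1)+2m^2-2m-2c-m(m-1)-k(2t-1)=m(k-2s)+2m^2-2m-2c-k(2t-1).$$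
Since $2m^2-2sm=2tm$, this is $m(2t-2+k)-2c-k(2t-1)$. By $m\ge2t$ it is at least
$$2t(2t-2+k)-2c-k(2t-1)=4t^2-4t-2c+k=2t^2-2t+2-k\ge2t^2-4t+3>0 .$$

*Value at $d_0$ when $m<2t$.* Then $2\le s\le t-1$, $d_0=2t$, $R=2m-1-2t=2s-1$, and with $m=t+s$ we find $T=4ts+2s^2-2s-2k+2$. Thus
$$F_B(2t)=2t(k-1)+T-2s(2s-1)-2tk+k=2s(2t-s)-2t-k+2 .$$
The function $s(2t-s)$ is increasing for $s\le t$, and $s\ge2$, so
$$F_B(2t)\ge4(2t-2)-2t-k+2=6t-6-k\ge4t-5>0 .$$

*Value at $D$.* Now $R$ is replaced by $\bar r:=2m-1-D$, the average of $r$, so $T=2m\bar r$ and $T-\bar r(\bar r+1)=\bar r(2m-1-\bar r)=\bar rD$. Hence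
$$F_B(D)=D(k-2s+2\bar r)-k(2t-1).$$
Here $2\bar r-2s=\frac Tm-2s=2m-2-\frac{2c}m-2s=2t-2-\frac{2c}m\ge0$, because
$$m(t-1)\ge(t+2)(t-1)=t^2+t-2\ge t^2-t+k-1=c,$$
the second inequality being $k\le2t-1$. As $D\ge d\ge2t$, we get $F_B(D)\ge kD-k(2t-1)\ge k>0$.

So $F>0$ in all cases with $d\ge2t$, and there $\Phi(G)>g(c)$. $\square$

## The minimal counterexample

**Proof of Theorem 2.** Suppose Theorem 2 fails. Among all counterexamples choose $G$ with $|V(G)|$ minimum and, subject to this, $|E(G)|$ minimum. Then every graph with a PM that has fewer vertices than $G$, or equally many vertices and fewer edges, satisfies Theorem 2. With $c=c(G)$ we have $1\le\Phi(G)<g(c)$, so $c\ge1$; since $c\le m^2-m$, this means $n\ge4$. Write $c=t^2-t+k-1$ with $2\le k\le2t+1$.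

**Step 1: $G$ is elementary.** This step removes the disconnected case by submultiplicativity. Otherwise Lemma 8 has $r\ge2$, and each $G_i$ has fewer vertices than $G$. Write $x^+=\max(x,0)$. Since $g(x)=g(x^+)$, minimality, Lemma 7 and Lemma 8 give
$$\Phi(G)=\prod\Phi(G_i)\ge\prod g(c_i)=\prod g(c_i^+)\ge g\Bigl(\sum c_i^+\Bigr)\ge g(c), \tag{8}$$
where the last step uses $\sum c_i^+\ge\sum c_i\ge c$ and monotonicity. This is a contradiction.

**Step 2: every allowed edge has surplus at least $k$.** This step turns the failed edge recursion into a hypothesis. Let $uv$ be allowed. The graphs $G-uv$ (same vertices, fewer edges) and $G-u-v$ (fewer vertices) satisfy Theorem 2 by the choice of $G$, in so far as they have a PM; so Lemma 9 gives $\Phi(G)\ge g(c-1)+g(c-\delta(uv))$. If $\delta(uv)\le k-1$, then $c-\delta(uv)\ge t^2-t$, so $g(c-\delta(uv))\ge(2t-1)!!=g(c)-g(c-1)$ and $\Phi(G)\ge g(c)$, a contradiction.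

**Step 3: conclusion.** All hypotheses of Proposition 11 hold, and it gives $\Phi(G)\ge g(c)$. This contradicts the choice of $G$ and proves Theorem 2, and with it Corollary 3. $\square$

## Graphs attaining the bound for every $n$ and $e$

**Proof of Theorem 4.** The lower bound on the minimum is Theorem 2; we construct graphs that attain it. Recall that extension changes neither $\Phi$ nor $c$.

**Step 1: $m\le e\le m^2$.** Here we need one PM only. Extending the empty graph $m$ times gives $m^2$ edges and exactly one PM. Deleting edges outside that PM keeps $\Phi=1$ and realizes every $e$ with $m\le e\le m^2$; and $g(e-m^2)=1$.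

**Step 2: $c=e-m^2\ge1$.** Here we start from a nearly complete graph. Write $c=t^2-t+k-1$ with $2\le k\le2t+1$. From $t^2-t<c\le m^2-m$ we get $m\ge t+1$. Let $H$ be $K_{2t+1}$ together with one more vertex of degree $k$. That vertex has $k$ possible partners, after which a $K_{2t}$ remains, so
$$\Phi(H)=k(2t-1)!!=g(c),\qquad c(H)=t(2t+1)+k-(t+1)^2=t^2-t+k-1=c .$$
Extending $H$ exactly $m-t-1$ times gives a graph on $2m$ vertices with excess $c$, hence $e$ edges, and $g(c)$ PMs.

**Step 3: the values $p=k(2t-1)!!$ with $1\le k\le2t$.** The graph $H$ also makes sense for $k=1$, with the same formulas. Its extensions give $f(n,p)\ge n^2/4+t^2-t+k-1=n^2/4+C_p$ for all even $n\ge2t+2$, and Corollary 3 gives the reverse inequality. $\square$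

## Equality in the submultiplicative inequality

For Theorem 5 we need to know when (8) can be tight.

**Lemma 12.** For $a\ge b\ge1$, equality $g(a+b)=g(a)g(b)$ holds if and only if $b\in\{1,2\}$ and $a=\tau^2-\tau$ for some $\tau\ge2$.

For example $g(4)=9=g(2)g(2)$ and $g(3)=6=g(2)g(1)$, while $g(2)=3<4=g(1)g(1)$.

**Proof.** Recall the proof of Lemma 7, with $b=u^2-u+i$, $1\le i\le2u$. All quantities are positive, so equality holds if and only if it holds in every step. Write $a=\tau^2-\tau+j$ with $0\le j\le2\tau-1$.

*Case $u=1$.* Then $b=i\in\{1,2\}$ and there is one step. By Lemma 6, equality holds if and only if $j=0$ or $i=2\tau$. If $j=0$, then $a=\tau^2-\tau$, and $\tau\ge2$ since $a\ge1$. If $i=2\tau$, then $i=2$ and $\tau=1$, so $a=j\le1<b$, which is excluded.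

*Case $u\ge2$.* Then $a\ge b\ge3$, so $\tau\ge2$. The first step has length $2\ne2\tau$, so it is tight only if $j=0$; then $a=\tau^2-\tau\ge3$ forces $a\ge6$ and $\tau\ge3$. The second step has length between $1$ and $4$ (it is $4$ if $u\ge3$, and $i\le4$ if $u=2$), so its length is less than $2\tau$. It starts at $\tau^2-\tau+2$, with offset $2\ne0$. By Lemma 6 it is strict. So equality never holds. $\square$

**Lemma 13.** If $c_1,\dots,c_q\ge1$ and $\prod g(c_i)=g(\sum c_i)$, then $q\le2$, and if $q=2$ then $\{c_1,c_2\}=\{\tau^2-\tau,b\}$ with $\tau\ge2$, $b\in\{1,2\}$.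

**Proof.** For every set $I$ of indices, Lemma 7 gives
$$g\Bigl(\sum c_i\Bigr)\le g\Bigl(\sum_Ic_i\Bigr)g\Bigl(\sum_{I^c}c_i\Bigr)\le\prod g(c_i).$$
If the ends agree, then $\prod_Ig(c_i)=g(\sum_Ic_i)$, so equality passes to sub-multisets; and $g(\sum c_i)=g(\sum_Ic_i)g(\sum_{I^c}c_i)$, so it passes to groupings. The case $q=2$ is Lemma 12.

Suppose $q\ge3$; pass to three of the numbers, $c_1\ge c_2\ge c_3$. By Lemma 12 the pair $(c_2,c_3)$ gives $c_3\in\{1,2\}$ and $c_2=\tau^2-\tau\ge2$. The pair $(c_1,c_2)$ gives $c_2\le2$. So $c_2=2$ and $c_2+c_3\in\{3,4\}$. The grouping $\{c_2+c_3,\,c_1\}$ must also be an equality pair, so its smaller number is at most $2$ and its larger number has the form $\tau^2-\tau$. If $c_1\ge c_2+c_3$, the smaller number is at least $3$. Otherwise the larger number is $3$ or $4$, neither of which has the form $\tau^2-\tau$. Both are impossible. $\square$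

## The extremal graphs

**Proof of Theorem 5.**

**Step 1: the graphs in $\mathcal L$ are elementary and attain equality.** This is one direction of (a). A graph in $\mathcal L$ is $K_{2t+2}$ minus $j=2t+1-k$ pairwise intersecting edges (with $k=2t-2$ for the triangle, so again $2\le k\le2t+1$). As in Step 1 of the proof of Proposition 11, $c=t^2+t-j=t^2-t+k-1\ge1$ and $\Phi=(2t+1)!!-j(2t-1)!!=k(2t-1)!!=g(c)$. It remains to see that they are elementary.

*Star.* Let $z$ be the center of the removed star and $y_1,\dots,y_k$, $k\ge2$, the remaining neighbors of $z$. Each $zy_i$ is allowed, since deleting its ends leaves $K_{2t}$. For each $u\notin N(z)\cup\{z\}$ the edge $uy_1$ is allowed: match $z$ to $y_2$; the remaining $2t-2$ vertices induce a complete graph of even order. So the allowed edges connect everything.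

*Triangle.* The graph is $K_{2t-1}\vee3K_1$, the complete join of $K_{2t-1}$ with three independent vertices, and $t\ge2$. Every edge between the two sides is allowed: deleting its ends leaves $K_{2t-2}\vee2K_1$, which has a PM because $2t-2\ge2$ (match the two independent vertices into the clique; $2t-4$ clique vertices remain). These edges connect everything.

**Step 2: (a) for graphs on at most $n$ vertices implies (b) for $n$ vertices.** This step lets us prove (a) by induction with (b) available for smaller graphs. We use two observations about $\mathcal L$, both from uniqueness of the form $c=t^2-t+k-1$ with $2\le k\le2t+1$. The only member with $c=\tau^2-\tau$, $\tau\ge2$, is $K_{2\tau}$: here $t=\tau-1$ and $k=2t+1$, so no edge is missing. The only member with $c=1$ is $K_4$ minus an edge: here $t=1$, $k=2$, so one edge is missing.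

Suppose $\Phi(G)=g(c)$ with $c=c(G)\ge0$. Then all inequalities in (8), valid for $G$ by Theorem 2 and Lemmas 7 and 8, are equalities. Since $g$ is strictly increasing on nonnegative integers, $c=\sum c_i^+$. With $c\le\sum c_i\le\sum c_i^+$ this yields $c_i\ge0$ for all $i$ and $c=\sum c_i$, which by (5) is (i). Also $\Phi(G_i)=g(c_i)$ for all $i$. If $c_i=0$, then $\Phi(G_i)=1$, so the allowed edges of $G_i$ form a single PM; as $G_i$ is elementary, $G_i=K_2$. If $c_i\ge1$, then $G_i\in\mathcal L$ by (a). This is (ii). Finally, since $g(0)=1$, the numbers $c_i\ge1$ satisfy $\prod g(c_i)=g(\sum c_i)$. Lemma 13 says there are at most two of them, and if there are two they are $\tau^2-\tau$ and $b\in\{1,2\}$ with $\tau\ge2$. The corresponding graphs are $K_{2\tau}$ and, for $b=1$, $K_4$ minus an edge; for $b=2=2^2-2$, $K_4$. This is (iii).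

Conversely, assume (i)–(iii). By (i) and (5), $c=\sum c_i$. By Lemma 8 and Step 1, $\Phi(G)=\prod\Phi(G_i)=\prod g(c_i)$, where $c(K_2)=0$. If at most one part is not $K_2$, this is $g(\sum c_i)$ at once. If there are two, their excesses are $\tau^2-\tau\ge2$ and $b\in\{1,2\}$, and Lemma 12 gives the same. So $\Phi(G)=g(c)$.

**Step 3: the set-up of the induction for (a).** This step brings in Proposition 11. Let $G$ be elementary, $c=c(G)\ge1$, $\Phi(G)=g(c)$, $c=t^2-t+k-1$ with $2\le k\le2t+1$, and assume (a), hence (b) by Step 2, for graphs with fewer vertices. Theorem 2 holds for all graphs, so Lemma 9 gives, for each allowed $e$,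
$$g(c)=\Phi(G)\ge g(c-1)+g(c-\delta(e)).$$
If $\delta(e)<k-1$, then $c-\delta(e)>t^2-t\ge0$, so $g(c-\delta(e))>(2t-1)!!=g(c)-g(c-1)$, a contradiction. Hence $\delta(e)\ge k-1$ for all allowed $e$, and Proposition 11 applies. In case ($\alpha$), $G\in\mathcal L$, as desired. It remains to exclude ($\beta$).

Assume ($\beta$). Then $n\ge2(t+2)\ge8$. Let $W=N(v)$, so $|W|=d\ge2$, fix $w\in W$, and let $G'=G-v-w$, with $n'=n-2\ge2t+2\ge6$ vertices. Since $d(w)=n-1$, the surplus of $vw$ is $d-1$, so $c'=c(G')=c-d+1=t^2-t+k-d$, and $\Phi(G')=g(c')$ by ($\beta$). For $d=k$ this gives $c'=t^2-t\ge2$, and for $d=2t-1$ it gives $c'=(t-1)(t-2)+k-1\ge1$. So (b) applies to $G'$. Let $V_1,\dots,V_r$ be its parts, that is, the vertex sets of its allowed components. By (i) their excesses sum to $c'$. Call a vertex *full* in $G'$ if it is adjacent to all other vertices of $G'$. All vertices of $W\setminus\{w\}$ are full, because they have degree $n-1$ in $G$.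

**Step 4: partners of full vertices.** The following restriction drives the rest.

($*$) *If $r\ge2$, $y\in V_i$ is full in $G'$ and $yy'$ is allowed in $G'$, then $y'$ has no neighbor in $V(G')\setminus V_i$.*

Take a PM of $G'$ containing $yy'$, and any of its edges $zz'$ in another part. By (i) and Lemma 8 there are exactly two edges between $\{y,y'\}$ and $\{z,z'\}$. Since $y$ is full, these are $yz$ and $yz'$. So $y'$ is adjacent to neither $z$ nor $z'$. Every vertex outside $V_i$ lies in such an edge $zz'$, which proves ($*$).

**Step 5: the case $d=k$.** We show that $G$ would have only four vertices. Here $c'=t^2-t\ge2$.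

If $r=1$, then $G'\in\mathcal L$ by (ii), as $n'\geq 6$; since $c'=t^2-t$, $G'=K_{2t}$, contradicting $n'\ge2t+2$. So $r\ge2$. If two parts were not $K_2$, (iii) would give $t^2-t=\tau^2-\tau+b$ with $\tau\ge2$, $b\in\{1,2\}$. But the next number of the form $t^2-t$ above $\tau^2-\tau$ is larger by $2\tau\ge4$, so this is impossible. Since $c'\ge1$, exactly one part, say $V_1$, is not $K_2$; its excess is $t^2-t$, so $G'[V_1]=K_{2t}$. Let $y\in W\setminus\{w\}$.

Suppose $y\in V_1$. All edges from $y$ to $V_1\setminus\{y\}$ are allowed, so by ($*$) no other vertex of $V_1$ has a neighbor outside $V_1$. Hence $e(V_1,V_2)=|V_2|=2$, all from $y$. But (i) requires $|V_1||V_2|/2=2t\ge4$, a contradiction.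

So $y$ lies in a part $\{y,y'\}$ inducing $K_2$. By ($*$), the only neighbor of $y'$ in $G'$ is $y$. So $y'$ is not full in $G'$, hence $y'\notin W\setminus\{w\}$; and $y'\ne w$. Thus $y'\notin W$, so $y'$ is not adjacent to $v$, and $N_G(y')\subseteq\{y,w\}$. The minimum degree of $G$ is $d=k\ge2$, so $k=2$ and $N(y')=\{y,w\}=W=N(v)$. Every PM of $G$ matches $\{v,y'\}$ to $\{w,y\}$, so no allowed edge leaves these four vertices. As $G$ is elementary, $n=4$, contradicting $n\ge8$.

**Step 6: the case $d=2t-1>k$.** We show that $t=2$, and then that $G$ would have only six vertices. Here $c'=(t-1)(t-2)+k-1$ with $2\le k\le2(t-1)$.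

If $r=1$, then $G'\in\mathcal L$. The form of $c'$, with $t-1$ in the role of $t$, shows that $G'$ has $2(t-1)+2=2t$ vertices, contradicting $n'\ge2t+2$. So $r\ge2$.

There are at least $d-1=2t-2\ge2$ full vertices in $G'$. Two full vertices cannot lie in different parts: an allowed partner of the first, which exists because $G'$ has a PM, lies in the part of the first and would be adjacent to the second, contrary to ($*$). So all full vertices lie in one part $V_i$. By ($*$), an edge joining two full vertices is never allowed, because both ends have neighbors outside $V_i$. In particular $G'[V_i]\ne K_2$, since $V_i$ contains at least two full vertices and the edge of a $K_2$-part is allowed. So $G'[V_i]\in\mathcal L$. Let $|V_i|=2\tau+2$, and note that a vertex full in $G'$ is adjacent to all other vertices of $V_i$. We go through the list.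

- *Complete graph.* All edges are allowed, so an edge joining two full vertices would be allowed. Impossible.
- *$K_{2\tau+2}$ minus a nonempty star* with center $z$, where $z$ has $\kappa\ge2$ neighbors in $V_i$. Neither $z$ nor any non-neighbor of $z$ in $V_i$ is full, so the full vertices lie among the $\kappa$ neighbors of $z$. If $\kappa\ge3$, any edge between two neighbors of $z$ is allowed: match $z$ to a third neighbor; the remaining $2\tau-2$ vertices induce a complete graph of even order. Impossible. So $\kappa=2$, and there are at most $2$ full vertices.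
- *$K_{2\tau+2}$ minus a triangle*, $\tau\ge2$. The full vertices lie among the $2\tau-1$ vertices off the triangle. If $\tau\ge3$, an edge between two of these is allowed, because deleting its ends leaves $K_{2\tau-3}\vee3K_1$, which has a PM: match the three independent vertices into the clique, and $2\tau-6$ clique vertices remain. Impossible. So $\tau=2$, and there are at most $3$ full vertices.

Hence $2t-2\le3$, so $t=2$. From $2\le k<2t-1=3$ we get $k=2$, and $d=3$, $c'=1$. The excesses of the parts are nonnegative and sum to $1$, and $V_i$ is not a $K_2$-part, so its excess is $1$ and it induces $K_4$ minus an edge $u_1u_2$. Write $V_i=\{y_1,y_2,u_1,u_2\}$. The two vertices of $W\setminus\{w\}$ are full, so they lie in $V_i$ and differ from $u_1,u_2$; thus $W\setminus\{w\}=\{y_1,y_2\}$. The edges $y_1u_1,y_1u_2$ are allowed, so by ($*$) $u_1,u_2$ have no neighbors in $V(G')\setminus V_i$. Also $u_1,u_2\notin W=N(v)$. Thus $\{v,u_1,u_2\}$ is an independent set all of whose neighbors lie in $\{w,y_1,y_2\}$. Every PM of $G$ matches these two triples to each other, so no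 allowed edge leaves their union. As $G$ is elementary, $n=6$, contradicting $n\ge8$.

So ($\beta$) is impossible. This proves (a), and by Step 2 also (b). $\square$
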